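\title{Locally minimal groups without small subgroups\\ need not be metrizable}

\begin{abstract}
Every locally minimal abelian group without small subgroups is metrizable. We show that this fails for nilpotent groups of class $2$: there is a complete counterexample, and the character of a locally minimal group of class $2$ without small subgroups can be any infinite cardinal. The examples are groups of Heisenberg type, built from a discrete group of unbounded linear operators, in which a single ball generates the whole topology by taking roots and conjugates. We also show that conjugation is the only obstruction: a locally minimal group without small subgroups is metrizable if and only if it is $\omega$-balanced.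
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $e$ is the identity of a group, and neighborhoods need not be open. A Hausdorff topological group $(G,\tau)$ is \emph{locally minimal} if there is a $\tau$-neighborhood $U$ of $e$ that fails to be a neighborhood of $e$ in every Hausdorff group topology on $G$ strictly coarser than $\tau$. We then say that $U$ \emph{witnesses} local minimality. Thus one neighborhood pins the topology from below: one cannot discard open sets, remain Hausdorff and keep $U$. A neighborhood of $e$ contained in a witness is again a witness. A topological group is \emph{NSS} (has no small subgroups) if some neighborhood of $e$ contains no subgroup other than $\{e\}$.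

A discrete group has both properties, with $U=\{e\}$. So does the additive group of a normed space, with $U$ the unit ball (Lemma~\ref{lem:roots}). A compact group is locally minimal with $U=G$, because a continuous bijection from a compact space onto a Hausdorff space is a homeomorphism. Local minimality alone therefore does not imply metrizability. Indeed, let $I$ be uncountable. Every neighborhood of $0$ in the compact group $(\mathbb Z/2)^I$ contains a subgroup $\{x: x_i=0 \text{ for } i\in J\}$ with $J$ finite, so countably many neighborhoods of $0$ never intersect in $\{0\}$, and the group is not first countable. The NSS property alone does not imply metrizability either (Remark~\ref{rem:E}).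

It is known that for abelian groups the two properties together do imply metrizability, and the argument is short. Let $(G,\tau)$ be abelian, locally minimal and NSS. Choose a witness $U_0$ that contains no nontrivial subgroup, and then symmetric neighborhoods $U_1,U_2,\dots$ of $0$ with $U_{n+1}+U_{n+1}\subseteq U_n$. The sets $U_n$ form a base at $0$ of a group topology $\sigma\subseteq\tau$. Their intersection is a subgroup contained in $U_0$, hence trivial, so $\sigma$ is Hausdorff. Since $U_0$ is a $\sigma$-neighborhood of $0$, local minimality gives $\sigma=\tau$. Thus $\tau$ is first countable, and so metrizable. The following question was posed in \cite{ACDD}.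

\begin{quote}
\emph{Is every locally minimal NSS group, not necessarily abelian, metrizable?}
\end{quote}

Commutativity enters the argument at one point only. In a non-abelian group the sets $U_n$ can be chosen in the same way and still intersect in $\{e\}$, but to form a base of a group topology they must also be compatible with conjugation: for all $g$ and $n$ there must be $m$ with $gU_mg^{-1}\subseteq U_n$. Each single $g$ is harmless, because conjugation by $g$ is continuous, and one can add to the family a neighborhood that serves $g$. It is tempting to guess that countably many additions always suffice and that the answer is yes. The answer is no, already at the first step beyond abelian groups.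

\begin{theorem}\label{thm:A}
There is a Hausdorff topological group that is nilpotent of class $2$, complete (for the left and the right uniformity), NSS and locally minimal, but not first countable, hence not metrizable.
\end{theorem}

The \emph{character} $\chi(G)$ is the least size of a neighborhood base at $e$.

\begin{theorem}\label{thm:B}
For every infinite cardinal $\kappa$ there is a locally minimal NSS group $G$, nilpotent of class $2$, with $\chi(G)=\kappa$.
\end{theorem}

The number of neighborhoods needed to serve all conjugations is measured by the following cardinal, and it determines the character.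

\begin{definition}\label{def:ib}
For a topological group $G$ let $\operatorname{ib}(G)$ be the least infinite cardinal $\kappa$ such that every neighborhood $O$ of $e$ admits a family $\gamma_O$ of at most $\kappa$ neighborhoods of $e$ with the property: for every $g\in G$ there is $P\in\gamma_O$ with $gPg^{-1}\subseteq O$. The group $G$ is \emph{$\omega$-balanced} if $\operatorname{ib}(G)=\omega$.
\end{definition}

\begin{theorem}\label{thm:C}
Let $G$ be a locally minimal group having a neighborhood of $e$ that contains no nontrivial normal subgroup; for example, let $G$ be locally minimal and NSS. Then $\max(\chi(G),\omega)=\operatorname{ib}(G)$. In particular, a locally minimal NSS group is metrizable if and only if it is $\omega$-balanced.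
\end{theorem}

The center of $G$ is denoted by $Z(G)$; the remaining terms in the next statement are recalled in Section~\ref{sec:prelim}.

\begin{corollary}\label{cor:D}
Let $G$ be a locally minimal NSS group.
\begin{enumerate}
\item[(1)] If $G$ is SIN, in particular if $G$ is abelian, then $G$ is metrizable.
\item[(2)] If $\kappa\ge\omega$ and for every neighborhood $V$ of $e$ there is $S\subseteq G$ with $|S|\le\kappa$ and $G=V\,S\,Z(G)$, then $\chi(G)\le\kappa$. In particular, if $G$ is $\omega$-narrow (for example separable or Lindel\"of), or just $G/Z(G)$ is $\omega$-narrow, then $G$ is metrizable.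
\end{enumerate}
\end{corollary}

We prove Theorem~\ref{thm:C} and Corollary~\ref{cor:D} first, in Section~\ref{sec:closure}, because they show what a counterexample must look like. Section~\ref{sec:heis} constructs a family of locally minimal NSS groups $G(A,B,H)$; the mechanism is visible in Example~\ref{ex:one}. Sections~\ref{sec:complete} and~\ref{sec:character} choose the parameters $A,B,H$ so as to obtain Theorems~\ref{thm:A} and~\ref{thm:B}.

\section{Group topologies and neighborhood bases}\label{sec:prelim}

A group topology is not assumed to be Hausdorff unless this is said. A \emph{base at $e$} is a family of neighborhoods of $e$ such that every neighborhood of $e$ contains a member of the family. We use three textbook facts.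

\begin{enumerate}
\item[(F1)] In a group topology the neighborhoods of $g$ are the sets $gO$, where $O$ is a neighborhood of $e$. Hence, for group topologies $\sigma,\tau$ on $G$, we have $\sigma\subseteq\tau$ if and only if every $\sigma$-neighborhood of $e$ is a $\tau$-neighborhood of $e$. A group topology is Hausdorff if and only if the neighborhoods of $e$ intersect in $\{e\}$.
\item[(F2)] (See \cite{Bou}.) Let $\mathcal F$ be a filter base on a group $G$, that is, a nonempty family of nonempty subsets such that the intersection of any two members contains a member. Then $\mathcal F$ is a base at $e$ of a group topology on $G$ provided that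
\begin{enumerate}
\item[(B1)] for every $O\in\mathcal F$ there is $O'\in\mathcal F$ with $O'O'\subseteq O$;
\item[(B2)] for every $O\in\mathcal F$ there is $O'\in\mathcal F$ with $O'^{-1}\subseteq O$;
\item[(B3)] for every $O\in\mathcal F$ and $g\in G$ there is $P\in\mathcal F$ with $gPg^{-1}\subseteq O$.
\end{enumerate}
\item[(F3)] (Birkhoff--Kakutani theorem.) A Hausdorff topological group is metrizable if and only if it is first countable, that is, $\chi(G)\le\omega$.
\end{enumerate}

A topological group $G$ is \emph{SIN} (or \emph{balanced}) if every neighborhood of $e$ contains a neighborhood $P$ of $e$ with $gPg^{-1}=P$ for all $g\in G$; abelian groups are SIN. It is \emph{$\omega$-narrow} if for every neighborhood $V$ of $e$ there is a countable set $S\subseteq G$ with $G=VS$.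

A net $(g_i)$ in $G$ is \emph{left Cauchy} if for every neighborhood $O$ of $e$ there is $i_0$ with $g_i^{-1}g_j\in O$ for all $i,j\ge i_0$, and \emph{right Cauchy} if the same holds with $g_ig_j^{-1}$. The group is complete for the left (right) uniformity if every left (right) Cauchy net converges. A net $(g_i)$ is right Cauchy exactly when $(g_i^{-1})$ is left Cauchy, and inversion is a homeomorphism, so completeness for one uniformity implies completeness for the other.

A group $G$ is \emph{nilpotent of class $2$} if it is not abelian and $G/Z(G)$ is abelian.

\section{Closing a neighborhood base under conjugation}\label{sec:closure}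

We run the abelian argument of the introduction in an arbitrary group. The new condition to be met is (B3). For one set $O$, Definition~\ref{def:ib} supplies $\operatorname{ib}(G)$ many neighborhoods that settle (B3) for all $g$ at once. But each added neighborhood must itself satisfy (B1)--(B3), so we repeat the additions $\omega$ times and take the union. Condition (B3) also brings a gain: the intersection of the resulting family is a \emph{normal} subgroup, which is why the hypothesis of Theorem~\ref{thm:C} can be weaker than NSS.

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Let $\tau$ be the topology of $G$. Fix a base $\mathcal B$ at $e$ of size $\chi(G)$. Given a neighborhood $O$ of $e$ and $g\in G$, the set $g^{-1}Og$ is a neighborhood of $e$, so it contains some $P\in\mathcal B$, and $gPg^{-1}\subseteq O$. Thus $\gamma_O=\mathcal B$ works for every $O$, and $\operatorname{ib}(G)\le\max(\chi(G),\omega)$. This inequality holds in every topological group.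

For the converse let $\kappa=\operatorname{ib}(G)$, and fix a family $\gamma_O$ with $|\gamma_O|\le\kappa$ as in Definition~\ref{def:ib} for every neighborhood $O$ of $e$. Let $U$ witness local minimality, let $U'$ be a neighborhood of $e$ containing no nontrivial normal subgroup, and put $U_0=U\cap U'$. Define families $\mathcal F_n$ of $\tau$-neighborhoods of $e$ recursively. Let $\mathcal F_0=\{U_0\}$, and let $\mathcal F_{n+1}$ consist of
\begin{itemize}
\item all intersections $O_1\cap\dots\cap O_m$ with $m\ge1$ and $O_1,\dots,O_m\in\mathcal F_n$;
\item for each $O\in\mathcal F_n$, one neighborhood $O'$ of $e$ with $O'^{-1}=O'$ and $O'O'\subseteq O$;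
\item for each $O\in\mathcal F_n$, all members of $\gamma_O$.
\end{itemize}
Taking $m=1$ gives $\mathcal F_n\subseteq\mathcal F_{n+1}$. Since $\kappa$ is infinite, $|\mathcal F_n|\le\kappa$ implies $|\mathcal F_{n+1}|\le\kappa$. Hence $\mathcal F=\bigcup_n\mathcal F_n$ has at most $\kappa$ members.

Any two members of $\mathcal F$ lie in a common $\mathcal F_n$, so their intersection lies in $\mathcal F_{n+1}$, and $\mathcal F$ is a filter base. If $O\in\mathcal F_n$, the set $O'\in\mathcal F_{n+1}$ gives (B1), and it gives (B2) because $e\in O'$ yields $O'^{-1}=O'\subseteq O'O'\subseteq O$; the inclusion $\gamma_O\subseteq\mathcal F_{n+1}$ gives (B3). By (F2), $\mathcal F$ is a base at $e$ of a group topology $\sigma$, and $\sigma\subseteq\tau$ by (F1).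

Let $N=\bigcap\mathcal F$. Then $e\in N$. If $x,y\in N$ and $O\in\mathcal F$, then $xy^{-1}\in O'O'^{-1}=O'O'\subseteq O$; so $N$ is a subgroup. If $g\in G$ and $O\in\mathcal F$, choose $P\in\mathcal F$ as in (B3); then $gNg^{-1}\subseteq gPg^{-1}\subseteq O$. Hence $gNg^{-1}\subseteq N$ for all $g$, and $N$ is normal. Since $N\subseteq U_0\subseteq U'$, we get $N=\{e\}$, and $\sigma$ is Hausdorff by (F1).

Since $U_0\in\mathcal F$ and $U_0\subseteq U$, the set $U$ is a $\sigma$-neighborhood of $e$. As $U$ witnesses local minimality, the Hausdorff group topology $\sigma\subseteq\tau$ is not strictly coarser than $\tau$. So $\sigma=\tau$, the family $\mathcal F$ is a base at $e$ for $\tau$, and $\chi(G)\le\kappa$. Since $\kappa\ge\omega$, this gives $\max(\chi(G),\omega)\le\operatorname{ib}(G)$.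

For the last assertion, a locally minimal NSS group is metrizable if and only if $\max(\chi(G),\omega)=\omega$, by (F3), and this now means $\operatorname{ib}(G)=\omega$.
\end{proof}

The hypothesis on normal subgroups was used only to make $\sigma$ Hausdorff, and local minimality only to conclude $\sigma=\tau$. Neither can be dropped. In an abelian group $\gamma_O=\{O\}$ shows $\operatorname{ib}(G)=\omega$, so every abelian group that is not first countable violates the formula. The group $(\mathbb Z/2)^I$ of the introduction is such a group and is locally minimal; the group $E$ of Remark~\ref{rem:E} is such a group and is NSS.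

\begin{proof}[Proof of Corollary~\ref{cor:D}]
(1) Every neighborhood $O$ of $e$ contains a conjugation-invariant neighborhood $P$ of $e$, and $\gamma_O=\{P\}$ has the required property. So $\operatorname{ib}(G)=\omega$, and Theorem~\ref{thm:C} applies.

(2) The point is that conjugation by a central element does nothing, and conjugation by an element near $e$ moves a small set only a little; so only the elements of $S$ need attention. Given a neighborhood $O$ of $e$, choose a symmetric neighborhood $V$ of $e$ with $V^3\subseteq O$, and $S$ with $|S|\le\kappa$ and $G=VSZ(G)$. For $s\in S$ choose a neighborhood $P_s$ of $e$ with $sP_ss^{-1}\subseteq V$. If $g=vsz$ with $v\in V$, $s\in S$, $z\in Z(G)$, then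
\[
gP_sg^{-1}=v\,(sP_ss^{-1})\,v^{-1}\subseteq VVV^{-1}=V^3\subseteq O .
\]
So $\gamma_O=\{P_s:s\in S\}$ shows $\operatorname{ib}(G)\le\kappa$, and Theorem~\ref{thm:C} gives $\chi(G)\le\kappa$.

It remains to see that the hypothesis holds with $\kappa=\omega$ in the listed cases; then $G$ is metrizable by (F3). Let $\pi\colon G\to G/Z(G)$ be the quotient map, suppose that $G/Z(G)$ is $\omega$-narrow, and let $V$ be a neighborhood of $e$. Since $\pi$ is open, $\pi(V)$ is a neighborhood of the identity, so $G/Z(G)=\pi(V)\pi(S)=\pi(VS)$ for a countable $S\subseteq G$. This says $G=VSZ(G)$. If $G$ itself is $\omega$-narrow, then $G=VS=VSZ(G)$ for a countable $S$. If $G$ has a countable dense subset $D$, then for each $g$ the neighborhood $V^{-1}g$ of $g$ contains some $d\in D$, so $g\in Vd$ and $G=VD$. If $G$ is Lindel\"of, the open cover by the sets $(\operatorname{int}V)g$, $g\in G$, has a countable subcover. In both cases $G$ is $\omega$-narrow.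
\end{proof}

\section{Heisenberg groups of unbounded operators}\label{sec:heis}

By Theorem~\ref{thm:C}, a counterexample needs conjugations so varied that no countable family of neighborhoods serves them all, and at the same time its topology must be pinned by one set $U$. These demands support each other. If $U$ is a neighborhood of $e$ in a group topology $\sigma$, then so is every conjugate of $U$, and so is some set $O$ with $O^n\subseteq U$. We therefore look for a group whose topology is produced from $U$ by these two operations, roots and conjugates; the more varied the conjugations, the more neighborhoods $U$ produces.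

\subsection{Roots}

In a normed space the $n$th roots of the unit ball are under complete control.

\begin{lemma}\label{lem:roots}
Let $G$ be a group that contains the additive group of a real normed space $E$ as a subgroup. Let $U_n=\{v\in E:\|v\|<1/n\}$ and $U=U_1$. Then $U$ contains no nontrivial subgroup, and if $U$ is a neighborhood of $e$ in a group topology $\sigma$ on $G$, then so is $U_n$ for every $n\ge1$.
\end{lemma}

\begin{proof}
If $v$ lies in a subgroup contained in $U$, then $n\|v\|=\|nv\|<1$ for all $n\ge1$, so $v=0$. Now let $U$ be a $\sigma$-neighborhood of $e$. By continuity of the $n$-fold product there is a $\sigma$-neighborhood $O$ of $e$ with $O^n\subseteq U$. Since $e\in O$, we have $O\subseteq O^n\subseteq U\subseteq E$. For $v\in O$ the power $v^n$ is the vector $nv$, and $nv\in U$ means $v\in U_n$. So $O\subseteq U_n$.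
\end{proof}

For $G=E$ the lemma and (F1) show that every group topology in which the unit ball is a neighborhood of $0$ contains the norm topology. So normed spaces are locally minimal and NSS. Roots give only countably many sets; everything else must come from conjugation.

\subsection{The group}

Conjugation will act on $E$ by linear bijections, and to produce new neighborhoods these must be unbounded. A linear map $T\colon A\to B$ between normed spaces, bounded or not, yields the linear bijection
\[
\alpha_T\colon A\times B\to A\times B,\qquad \alpha_T(a,b)=(a,\,b+Ta),
\]
which writes the value $Ta$ into a coordinate where the norm can see it.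

Let $A,B$ be real normed spaces and let $H$ be an additive group of linear maps $A\to B$, \emph{not necessarily bounded}. Put $E=A\times B$ with the norm $\|(a,b)\|=\max(\|a\|,\|b\|)$. Since $\alpha_{S+T}=\alpha_S\alpha_T$ and $\alpha_0$ is the identity, $T\mapsto\alpha_T$ is an action of $H$ on the group $E$ by automorphisms. Let $G=G(A,B,H)=E\rtimes H$ be the semidirect product, with
\begin{equation}\label{eq:semi}
(v,S)(v',T)=(v+\alpha_Sv',\,S+T),\qquad (v,S)^{-1}=(-\alpha_{-S}v,\,-S).
\end{equation}
In coordinates the product reads
\[
(a,b,S)(a',b',T)=(a+a',\ b+b'+Sa',\ S+T),
\]
which is the rule for multiplying the formal matrices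
\[
\begin{pmatrix}1&S&b\\0&1&a\\0&0&1\end{pmatrix}.
\]
For $A=B=\mathbb R$ and $H$ the group of all scalar multiplications, $G$ is the real Heisenberg group. We identify $E$ with the subgroup $E\times\{0\}$. By \eqref{eq:semi},
\begin{equation}\label{eq:conj}
(0,T)\,(v,0)\,(0,T)^{-1}=(\alpha_Tv,T)(0,-T)=(\alpha_Tv,0),
\end{equation}
so conjugation by $(0,T)$ acts on $E$ as $\alpha_T$. The sets $U$ and $U_n$ are the balls of Lemma~\ref{lem:roots}:
\[
U_n=\{(a,b,0):\|a\|<1/n,\ \|b\|<1/n\},\qquad U=U_1 .
\]

\begin{lemma}\label{lem:class}
If $H\ne0$, then $G(A,B,H)$ is nilpotent of class $2$.
\end{lemma}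

\begin{proof}
Both $(0,c,0)(a,b,S)$ and $(a,b,S)(0,c,0)$ equal $(a,b+c,S)$, so $C=\{(0,c,0):c\in B\}$ is central. The map $(a,b,S)\mapsto(a,S)$ is a homomorphism onto the abelian group $A\times H$ with kernel $C$. Hence $G/C$ is abelian, and so is its quotient $G/Z(G)$. If $T\in H$ and $Ta\ne0$, then $(0,0,T)(a,0,0)=(a,Ta,T)$ differs from $(a,0,0)(0,0,T)=(a,0,T)$.
\end{proof}

Let $\mathbb N=\{1,2,\dots\}$. For a set $X$ let $c_{00}(X)$ be the space of finitely supported functions $X\to\mathbb R$ with the $\ell^1$-norm $\|a\|=\sum_x|a(x)|$, and let $\delta_x$ be the function equal to $1$ at $x$ and $0$ elsewhere. Put $c_{00}=c_{00}(\mathbb N)$.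

\begin{example}[one unbounded functional]\label{ex:one}
Let $A=c_{00}$, $B=\mathbb R$, $f(a)=\sum_n n\,a_n$, $H=\mathbb Zf$ and $h=(0,0,f)$. Let $\sigma$ be any group topology on $G$ in which $U$ is a neighborhood of $e$. The definition of $U$ does not mention $f$; nevertheless $\sigma$ must make $f$ continuous.

Consider $x_n=(\delta_n/n,0,0)$. Then $\|x_n\|=1/n\to0$, but $f(\delta_n/n)=1$, so $hx_nh^{-1}=(\delta_n/n,1,0)\notin U$ for all $n$. Since conjugation by $h$ is $\sigma$-continuous and fixes $e$, the sequence $(x_n)$ does not $\sigma$-converge to $e$.

In general, let $(a_i,b_i,0)\to e$ be a $\sigma$-convergent net in $E$. By Lemma~\ref{lem:roots} it is eventually in each $U_n$, so $\|a_i\|\to0$ and $b_i\to0$. The conjugate net $(a_i,b_i+f(a_i),0)$ also $\sigma$-converges to $e$, so $b_i+f(a_i)\to0$, and subtracting gives $f(a_i)\to0$. Thus $\sigma$ induces on $E$ a topology at least as fine as that of the norm $\max(\|a\|,|b|,|f(a)|)$, and by the sequence $(x_n)$ this is strictly finer than the topology of the original norm. The element $h\notin E$ is essential: on the group $E$ alone the original norm topology keeps $U$ as a neighborhood.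

Since $|kf(a)|=|k|\,|f(a)|$, the other elements of $H$ add nothing, and the forced topology is metrizable. To lose metrizability we need many operators of incomparable growth.
\end{example}

\subsection{The topology}

The example tells us which topology to use: the one in which exactly the forced quantities $\|a\|$, $\|b\|$ and $\|Ta\|$ $(T\in H)$ are small. For finite $F\subseteq H$ and $\varepsilon>0$ put
\[
p_F(a)=\max\bigl(\{\|a\|\}\cup\{\|Ta\|:T\in F\}\bigr),\qquad
W(F,\varepsilon)=\{(a,b)\in E: p_F(a)<\varepsilon,\ \|b\|<\varepsilon\}.
\]
From now on $E$ carries the locally convex topology defined by the seminorms $p_F(a)$ and $\|b\|$. It contains the norm topology, so it is Hausdorff, and the sets $W(F,\varepsilon)$ form a base at $0$ because $W(F\cup F',\min(\varepsilon,\varepsilon'))\subseteq W(F,\varepsilon)\cap W(F',\varepsilon')$. Let $\tau$ be the product topology on $G=E\times H$, where $H$ is discrete.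

\begin{lemma}\label{lem:top}
$(G,\tau)$ is a Hausdorff topological group, $E$ is an open subgroup, and the sets $W(F,\varepsilon)$ form a base at $e$.
\end{lemma}

\begin{proof}
Each $\alpha_T$ is continuous on $E$: it is linear, and $\|b+Ta\|\le\|b\|+\|Ta\|$ gives $\alpha_T\bigl(W(F\cup\{T\},\varepsilon/2)\bigr)\subseteq W(F,\varepsilon)$. Since $H$ is discrete, the sets $E\times\{S\}$ are open and cover $G$, so it suffices to check continuity of the operations for fixed $S$ and $T$. By \eqref{eq:semi} this is the continuity of $(v,v')\mapsto v+\alpha_Sv'$ and of $v\mapsto-\alpha_{-S}v$ on $E$. A product of Hausdorff spaces is Hausdorff, and the last two claims hold because $E=E\times\{0\}$ is open.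
\end{proof}

Discreteness of $H$ serves twice: it reduces continuity of the product to continuity of each single $\alpha_T$, and it makes $U=W(\emptyset,1)$ a neighborhood of $e$ in $G$.

\begin{proposition}\label{prop:pin}
The group $(G,\tau)$ is NSS and locally minimal. In fact, every group topology $\sigma$ on $G$ for which $U$ is a neighborhood of $e$ satisfies $\sigma\supseteq\tau$.
\end{proposition}

\begin{proof}
The set $U$ is a $\tau$-neighborhood of $e$ and contains no nontrivial subgroup by Lemma~\ref{lem:roots}. So $G$ is NSS.

Let $\sigma$ be a group topology with $U$ in its filter $\mathcal N$ of neighborhoods of $e$. By Lemma~\ref{lem:roots}, $U_n\in\mathcal N$ for all $n$. Conjugations are $\sigma$-homeomorphisms fixing $e$, so \eqref{eq:conj} gives $\alpha_{-T}(U_n)\in\mathcal N$ for every $T\in H$. A point $v$ lies in $\alpha_{-T}(U_n)$ exactly when $\alpha_Tv\in U_n$, so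
\[
\alpha_{-T}(U_n)=\{(a,b,0):\|a\|<1/n,\ \|b+Ta\|<1/n\}.
\]
If $(a,b,0)\in U_n\cap\alpha_{-T}(U_n)$, then $\|Ta\|\le\|b+Ta\|+\|b\|<2/n$. Hence for finite $F\subseteq H$, $\varepsilon>0$ and $n\ge2/\varepsilon$,
\[
W(F,\varepsilon)\ \supseteq\ U_n\cap\bigcap_{T\in F}\alpha_{-T}(U_n)\ \in\ \mathcal N .
\]
So every $\tau$-neighborhood of $e$ belongs to $\mathcal N$, and $\tau\subseteq\sigma$ by (F1). In particular $U$ is not a neighborhood of $e$ in any group topology strictly coarser than $\tau$, and $U$ witnesses local minimality.
\end{proof}

Thus $\tau$ is the coarsest group topology on $G$, Hausdorff or not, in which $U$ is a neighborhood of $e$.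

\subsection{The character}

An inclusion between two sets $W(F,\varepsilon)$ is, by homogeneity, an inequality between seminorms. This turns a small base at $e$ into a small list of bounds, one of which must dominate each operator in $H$.

\begin{lemma}\label{lem:char}
Let $G=G(A,B,H)$.
\begin{enumerate}
\item[(1)] $\chi(G)\le\max(|H|,\omega)$.
\item[(2)] If $(O_i)_{i\in I}$ is a base at $e$, there are finite sets $F_i\subseteq H$ and constants $C_i>0$ $(i\in I)$ such that for every $T\in H$ there is $i\in I$ with
\begin{equation}\label{eq:dom}
\|Ta\|\le C_i\,p_{F_i}(a)\qquad\text{for all }a\in A .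
\end{equation}
\end{enumerate}
\end{lemma}

\begin{proof}
(1) The sets $W(F,1/n)$ with $F\subseteq H$ finite and $n\in\mathbb N$ form a base at $e$, and there are at most $\max(|H|,\omega)$ of them.

(2) Choose $W(F_i,\varepsilon_i)\subseteq O_i$ and put $C_i=1/\varepsilon_i$. Given $T\in H$, there is $i$ with $O_i\subseteq W(\{T\},1)$, so $W(F_i,\varepsilon_i)\subseteq W(\{T\},1)$. Let $a\in A$ and $c>p_{F_i}(a)$. Then $p_{F_i}(\varepsilon_ia/c)<\varepsilon_i$, so $(\varepsilon_ia/c,0)\in W(F_i,\varepsilon_i)\subseteq W(\{T\},1)$, which gives $\|Ta\|<C_ic$. Letting $c$ decrease to $p_{F_i}(a)$ yields \eqref{eq:dom}.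
\end{proof}

\section{A complete group that is not first countable}\label{sec:complete}

By Lemma~\ref{lem:char}, $H$ must be uncountable and must contain, for each countable list of bounds, an operator that escapes all of them. Diagonal operators with arbitrary weights do this by Cantor's diagonal argument. They are defined everywhere on $c_{00}$ because its elements have finite support. The space $c_{00}$ is not complete in its norm, but the weights repair this: with $B=\ell^1$, the seminorms $\|Ta\|$ are the weighted sums $\sum_n|w_n||a_n|$, and finiteness of all of them forces finite support.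

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $A=c_{00}$, $B=\ell^1$ and $H=\{D_w:w\in\mathbb R^{\mathbb N}\}$, where $D_wa=(w_na_n)_n$. Since $D_v-D_w=D_{v-w}$, this is a nonzero additive group of linear maps $A\to B$. By Lemmas~\ref{lem:class} and~\ref{lem:top} and Proposition~\ref{prop:pin}, $G=G(A,B,H)$ is a Hausdorff topological group that is nilpotent of class $2$, NSS and locally minimal.

\emph{$G$ is not first countable.} Suppose that $(O_k)_{k\in\mathbb N}$ is a base at $e$ (repetitions allowed), and take $F_k$ and $C_k$ as in Lemma~\ref{lem:char}(2). Define $w\in\mathbb R^{\mathbb N}$ by $w_n=1+C_n\,p_{F_n}(\delta_n)$. There is $k$ such that \eqref{eq:dom} holds for $T=D_w$ with $i=k$. For $a=\delta_k$ it reads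
\[
w_k=\|D_w\delta_k\|\le C_k\,p_{F_k}(\delta_k)=w_k-1,
\]
which is absurd. So $G$ is not first countable, hence not metrizable.

\emph{$E$ is complete.} The topology of $E$ is the product of the norm topology of $\ell^1$, which is complete, and the topology on $c_{00}$ defined by the norm and the seminorms $\|D_wa\|=\sum_n|w_n||a_n|$. The norm is the case $w_n\equiv1$, so the latter topology is defined by the seminorms
\[
\|a\|_w=\sum_nw_n|a_n|,\qquad w\in[0,\infty)^{\mathbb N}.
\]
A net in $E$ is Cauchy, or convergent, exactly when both its components are, so it suffices to show that $c_{00}$ is complete for these seminorms.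

Let $(a^i)$ be a Cauchy net in $c_{00}$. Taking $w=\delta_n$ shows that $(a^i_n)$ is a Cauchy net of reals, so $(a^i)$ converges coordinatewise to some $x\in\mathbb R^{\mathbb N}$. Fix $w$ and $\varepsilon>0$, and choose $i_0$ with $\|a^i-a^j\|_w\le\varepsilon$ for $i,j\ge i_0$. For each $m$ and $i\ge i_0$, passing to the limit along $j$ in the finite sum $\sum_{n\le m}w_n|a^i_n-a^j_n|\le\varepsilon$ gives $\sum_{n\le m}w_n|a^i_n-x_n|\le\varepsilon$. Letting $m\to\infty$,
\begin{equation}\label{eq:limit}
\sum_nw_n|a^i_n-x_n|\le\varepsilon\qquad(i\ge i_0).
\end{equation}
Since $a^{i_0}$ has finite support, $\sum_nw_n|x_n|\le\|a^{i_0}\|_w+\varepsilon<\infty$. This holds for every $w$. For $w_n=1/|x_n|$ where $x_n\ne0$ and $w_n=0$ elsewhere, the sum $\sum_nw_n|x_n|$ counts the indices $n$ with $x_n\neq0$. So $x\in c_{00}$, and \eqref{eq:limit} says that $\|a^i-x\|_w\to0$ for every $w$.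

\emph{$G$ is complete.} Let $(g_i)$ be a left Cauchy net in $G$. Since $E$ is a neighborhood of $e$, there is $i_0$ with $v_i:=g_{i_0}^{-1}g_i\in E$ for $i\ge i_0$. From $v_i^{-1}v_j=g_i^{-1}g_j$ we see that $(v_i)_{i\ge i_0}$ is a Cauchy net in $E$, so $v_i\to v$ for some $v\in E$, and $g_i=g_{i_0}v_i\to g_{i_0}v$. Thus $G$ is complete for the left uniformity, and then for the right uniformity as well (Section~\ref{sec:prelim}).
\end{proof}

\begin{remark}\label{rem:E}
The open subgroup $E$ of this group has the same base at the identity as $G$, so it is an abelian NSS group that is not first countable. It is not locally minimal: every neighborhood of $0$ contains some $W(F,\varepsilon)$, which is a ball for the norm $\max(p_F(a),\|b\|)$, and the topology of this norm is Hausdorff, coarser than that of $E$, and strictly so because it is metrizable. So $G$ owes its local minimality to elements far from $e$, and local minimality need not pass to open subgroups.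
\end{remark}

\section{Arbitrary character}\label{sec:character}

To obtain character exactly $\kappa$ we need $|H|\le\kappa$ for the upper bound, and for the lower bound an operator that escapes any list of fewer than $\kappa$ bounds. We take $\kappa$ copies of the functional of Example~\ref{ex:one}, living on disjoint blocks of coordinates. A short list of bounds involves fewer than $\kappa$ blocks; on an unused block it sees only the norm, and there the functional of that block is unbounded.

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $A=c_{00}(\kappa\times\mathbb N)$ and $B=\mathbb R$. For $\alpha<\kappa$ put $f_\alpha(a)=\sum_{n\ge1}n\,a(\alpha,n)$, and let $H$ be the additive group generated by the $f_\alpha$. By Lemmas~\ref{lem:class} and~\ref{lem:top} and Proposition~\ref{prop:pin}, $G=G(A,B,H)$ is locally minimal, NSS and nilpotent of class $2$. A group with $\kappa$ generators has at most $\kappa$ elements, so $\chi(G)\le\kappa$ by Lemma~\ref{lem:char}(1).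

Suppose that $(O_i)_{i\in I}$ is a base at $e$ with $|I|<\kappa$, and take $F_i$ and $C_i$ as in Lemma~\ref{lem:char}(2). Write each $T\in\bigcup_iF_i$ as an integer combination of finitely many $f_\beta$, and let $J\subseteq\kappa$ be the set of all indices $\beta$ that occur. Then $J$ is a union of $|I|$ finite sets, so $J$ is finite if $I$ is finite and $|J|\le|I|$ otherwise. In both cases $|J|<\kappa$, and we can choose $\alpha\in\kappa\setminus J$. There is $i$ such that \eqref{eq:dom} holds for $T=f_\alpha$. Let $a=\delta_{(\alpha,n)}$. Then $f_\beta(a)=0$ for $\beta\ne\alpha$, so every member of $F_i$ vanishes at $a$, and $p_{F_i}(a)=\|a\|=1$. Since $f_\alpha(a)=n$, inequality \eqref{eq:dom} gives $n\le C_i$ for all $n\in\mathbb N$, a contradiction. Hence $\chi(G)=\kappa$.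
\end{proof}

\begin{thebibliography}{9}

\bibitem{ACDD}
Lydia Au{\ss}enhofer, Mar\'ia Jes\'us Chasco, Dikran Dikranjan, Xabier Dom\'inguez,
\emph{Locally minimal topological groups},
arXiv:0912.2946 (2009).

\bibitem{Bou}
Bourbaki,
\emph{General Topology}, III \S1.2.

\end{thebibliography}
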